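\title{The Sherrington--Kirkpatrick free energy near the critical temperature: comparison with the spherical model}

\begin{abstract}
We compare the partition function of the Sherrington--Kirkpatrick (SK) model with that of the spherical model built from the same GOE matrix. Their ratio tends to $1$ in probability when $N^{1/4}(\beta_N-1)_+\to0$, and for bounded $\beta_N$ this condition is also necessary. It follows that in the critical window $\beta=1+bN^{-1/3}\sqrt{\log N}$ the SK free energy has the same limit law $\mathcal N(0,1)+\sqrt{3/2}\,b_+\mathsf{TW}_1$ as the spherical free energy, as expected by Du and Huang, and that its fluctuations are Tracy--Widom for $N^{-1/3+\delta_0}\le\beta-1\ll N^{-1/4}$. The proof is a second moment computation conditional on the spectrum. A log-concavity property of the spherical integral controls the spherical free energy at all temperatures at once, and the fourth moment of the top eigenvector detects the threshold $N^{-1/4}$.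
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The two models and the question}

Let $W\in\mathbb R^{N\times N}$ be a GOE matrix: $W$ is symmetric, its entries on and above the diagonal are independent, $W_{ii}\sim\mathcal N(0,2/N)$, and $W_{ij}\sim\mathcal N(0,1/N)$ for $i<j$. For $x\in\mathbb R^N$ let $H_N(x)=\frac12(Wx,x)$. The \emph{SK model} lives on the cube $\Sigma_N=\{\pm1\}^N$, and the \emph{spherical SK model} lives on the sphere $S_N=\sqrt N\,\mathbb S^{N-1}\supset\Sigma_N$ with its uniform probability measure $\nu_N$. At inverse temperature $\beta\ge0$ their partition functions and free energies are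
\[
Z_{N,\beta}=2^{-N}\sum_{x\in\Sigma_N}e^{\beta H_N(x)},\qquad Z^{\mathsf{sph}}_{N,\beta}=\int e^{\beta H_N(x)}\,d\nu_N(x),
\]
$F_{N,\beta}=\log Z_{N,\beta}$ and $F^{\mathsf{sph}}_{N,\beta}=\log Z^{\mathsf{sph}}_{N,\beta}$.

The field $H_N$ is centered Gaussian, and summing the variances of the entries gives
\begin{equation}\label{eq:cov}
\mathbb E\,H_N(x)H_N(y)=\frac{(x,y)^2}{2N}=\frac N2R^2,\qquad R=\frac{(x,y)}N,
\end{equation}
where $R$ is the \emph{overlap} of $x$ and $y$. In particular $\operatorname{Var}H_N(x)=N/2$ on $S_N$, so both partition functions have mean $e^{N\beta^2/4}$, and in both models the second moment divided by the squared mean equals $\mathbb E\exp(\beta^2NR^2/2)$, where $R$ is the overlap of two independent uniform points of the state space. On the cube and on the sphere $\sqrt NR$ converges in law to a standard Gaussian $g$, and $\mathbb E e^{\beta^2g^2/2}$ is finite exactly when $\beta<1$. By Fatou's lemma the ratio of moments tends to infinity for $\beta\ge1$. This singles out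 $\beta=1$, and it shows that a plain second moment argument cannot reach or cross this point.

Define
\[
\mathsf{FE}(\beta)=\begin{cases}\beta^2/4,&\beta\le1,\\ \beta-\frac12\log\beta-\frac34,&\beta>1,\end{cases}
\]
and $b_+=\max(b,0)$. Let $\mathsf{TW}_1$ denote a GOE Tracy--Widom random variable, that is, a variable with the limit law of $N^{2/3}(\lambda_1-2)$, where $\lambda_1$ is the largest eigenvalue of $W$ \cite{TW}. In sums such as the one below it is independent of the standard Gaussian $\mathcal N(0,1)$. For the spherical model the fluctuations near $\beta=1$ are known.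

\begin{theorem}[Landon for $b\le0$; Johnstone, Klochkov, Onatski and Pavlyshyn for $b\in\mathbb R$]\label{thm:sph}
For fixed $b\in\mathbb R$ and $\beta=1+bN^{-1/3}\sqrt{\log N}$,
\begin{equation}\label{eq:sph}
\Big(\frac{\log N}6\Big)^{-1/2}\Big(F^{\mathsf{sph}}_{N,\beta}-N\,\mathsf{FE}(\beta)+\frac{\log N}{12}\Big)\xrightarrow{d}\mathcal N(0,1)+\sqrt{\tfrac32}\,b_+\mathsf{TW}_1 .
\end{equation}
\end{theorem}

The width of the window can be read off from identity \eqref{eq:G} below: for $\beta\ge1$ the spherical free energy contains the term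
\[
\tfrac N2(\lambda_1-2)(\beta-1)=\tfrac12N^{1/3}(\beta-1)\cdot N^{2/3}(\lambda_1-2).
\]
In the window the prefactor is $\frac12b\sqrt{\log N}=\sqrt{3/2}\,b\,(\frac{\log N}6)^{1/2}$, which is of the same order as the Gaussian fluctuations at $\beta=1$.

For the SK model the case $b=0$ of \eqref{eq:sph} is known. Du and Huang \cite{DH} expect that the limit \eqref{eq:sph} holds for the SK model throughout the window. The question is thus: \emph{for every fixed $b\in\mathbb R$ and $\beta=1+bN^{-1/3}\sqrt{\log N}$, does \eqref{eq:sph} hold with $F_{N,\beta}$ in place of $F^{\mathsf{sph}}_{N,\beta}$?}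

\subsection{Results}

The answer is yes. It follows from a direct comparison of the two partition functions for the same matrix $W$.

\begin{theorem}\label{thm:main}
Let $\beta_N\ge0$ satisfy $N^{1/4}(\beta_N-1)_+\to0$. Then $Z_{N,\beta_N}/Z^{\mathsf{sph}}_{N,\beta_N}\to1$ in probability. Hence $F_{N,\beta_N}-F^{\mathsf{sph}}_{N,\beta_N}\to0$ in probability.
\end{theorem}

\begin{corollary}\label{cor:window}
For fixed $b\in\mathbb R$ and $\beta=1+bN^{-1/3}\sqrt{\log N}$,
\[
\Big(\frac{\log N}6\Big)^{-1/2}\Big(F_{N,\beta}-N\,\mathsf{FE}(\beta)+\frac{\log N}{12}\Big)\xrightarrow{d}\mathcal N(0,1)+\sqrt{\tfrac32}\,b_+\mathsf{TW}_1 .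
\]
\end{corollary}

\begin{proof}
Here $N^{1/4}(\beta-1)_+=b_+N^{-1/12}\sqrt{\log N}\to0$. By Theorem~\ref{thm:main} the left side differs from the left side of \eqref{eq:sph} by a term that tends to $0$ in probability, and Slutsky's lemma concludes.
\end{proof}

The exponent $1/4$ in Theorem~\ref{thm:main} is the true threshold.

\begin{theorem}\label{thm:sharp}
Let $\beta_N\ge0$ be bounded.
\begin{enumerate}
\item[(a)] If $N^{1/4}(\beta_N-1)\to\infty$, then $Z_{N,\beta_N}/Z^{\mathsf{sph}}_{N,\beta_N}\to0$ in probability, that is, $F^{\mathsf{sph}}_{N,\beta_N}-F_{N,\beta_N}\to+\infty$ in probability.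
\item[(b)] $Z_{N,\beta_N}/Z^{\mathsf{sph}}_{N,\beta_N}\to1$ in probability if and only if $N^{1/4}(\beta_N-1)_+\to0$.
\end{enumerate}
\end{theorem}

Between the critical window and the threshold the top eigenvalue alone determines the fluctuations.

\begin{theorem}\label{thm:TW}
Suppose that $\beta_N-1\ge N^{-1/3+\delta_0}$ for some fixed $\delta_0>0$ and that $N^{1/4}(\beta_N-1)\to0$. Then
\[
\frac{F_{N,\beta_N}-N\,\mathsf{FE}(\beta_N)}{\frac12N^{1/3}(\beta_N-1)}\xrightarrow{d}\mathsf{TW}_1 .
\]
\end{theorem}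

\subsection{Why the threshold is $N^{-1/4}$}\label{sec:heur}

The following heuristic is not used in the proofs. The law of $W$ is rotation invariant, so a single point of the cube sees $W$ exactly as a point of the sphere does, and a pair of points sees $W$ only through its overlap. The two models can therefore be told apart at the level of second moments only through the law of the overlap. At $R=r$ this law has weight about $e^{-Nh(r)}$ on the cube and about $(1-r^2)^{N/2}$ on the sphere, where
\begin{equation}\label{eq:h}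
h(r)=\frac{1+r}2\log(1+r)+\frac{1-r}2\log(1-r)=\sum_{k\ge1}\frac{r^{2k}}{2k(2k-1)}\ge\frac{r^2}2
\end{equation}
(the series follows from $h(0)=0$ and $h'(r)=\frac12\log\frac{1+r}{1-r}$). Since $h(r)=\frac{r^2}2+\frac{r^4}{12}+\cdots$ and $-\frac12\log(1-r^2)=\frac{r^2}2+\frac{r^4}4+\cdots$, the two weights differ by the factor $e^{Nr^4/6}$ to leading order. They agree for $r\ll N^{-1/4}$ and not beyond. On the other hand, for $\beta>1$ a sample from the spherical Gibbs measure puts a fraction of order $\beta-1$ of its squared length on the top eigenvector (Lemma~\ref{lem:cond} proves the lower bound), so two samples have overlap of order $\beta-1$. One thus expects the comparison to hold exactly when $\beta-1\ll N^{-1/4}$. The critical window, where $\beta-1$ is $N^{-1/3}$ up to a logarithm, lies well inside this range.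

\subsection{Outline of the proof}

The spherical partition function is a function of the eigenvalues of $W$, and it is the conditional mean of $Z_{N,\beta}$ given the eigenvalues. Theorem~\ref{thm:main} is therefore a bound on a conditional variance. Section~\ref{sec:cond} writes the conditional second moment as a sum over overlaps, compares overlaps $\ll N^{-1/4}$ directly with the sphere, and bounds the other overlaps by spherical partition functions at the shifted temperatures $\beta(1\pm r)$. Section~\ref{sec:allt} controls the spherical free energy at all these temperatures at once, and Section~\ref{sec:main} completes the proof. These sections use only Theorem~\ref{thm:sph} for $b=0,1$, the Tracy--Widom limit and Pr\'ekopa's theorem. Sections~\ref{sec:edge} and~\ref{sec:sharp} add eigenvalue rigidity and the simplicity of the edge limit, and prove Theorems~\ref{thm:TW} and~\ref{thm:sharp}.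

\section{Notation and standard facts}\label{sec:prelim}

We write $f=\mathsf{FE}$, $Z=Z_{N,\beta}$, and $Y_t=Z^{\mathsf{sph}}_{N,t}$, $L_t=\log Y_t$ for $t\ge0$. An event holds \emph{whp} if its probability tends to $1$ as $N\to\infty$.

Let $\lambda_1>\dots>\lambda_N$ be the eigenvalues of $W$, which are almost surely distinct, let $\Lambda=\operatorname{diag}(\lambda_1,\dots,\lambda_N)$ and $d_i=\lambda_1-\lambda_i$. The law of $W$ is invariant under conjugation by orthogonal matrices. Conjugating a GOE matrix by an independent Haar matrix, we may realize $W=O\Lambda O^{\sf T}$ with $O$ Haar distributed on the orthogonal group and independent of $\Lambda$. We write $\mathbb P_\Lambda$, $\mathbb E_\Lambda$ for probability and expectation conditional on $\Lambda$. By rotation invariance of $\nu_N$,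
\[
Y_t=\int e^{\frac t2\sum_i\lambda_ix_i^2}\,d\nu_N(x)
\]
depends only on $\Lambda$. The \emph{spherical Gibbs measure} at $t$ is the probability measure $Y_t^{-1}e^{\frac t2\sum_i\lambda_ix_i^2}d\nu_N(x)$, written in the eigenbasis of $W$, and $\langle\cdot\rangle_t$ is its average.

We use the following facts.
\begin{enumerate}
\item[(F1)] \emph{Crude consequences of the limit theorems.} The Tracy--Widom limit \cite{TW}, applied to $W$ and to $-W$, gives whp $|\lambda_1-2|\le N^{-2/3}\log N$ and $\|W\|\le3$. Let $t_1=1+N^{-1/3}\sqrt{\log N}$. Theorem~\ref{thm:sph} with $b=0$ and $b=1$ gives whp $|L_1-Nf(1)|\le\log N$ and $|L_{t_1}-Nf(t_1)|\le\log N$, because both differences equal $-\frac1{12}\log N$ plus $\sqrt{\log N}$ times a tight sequence.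
\item[(F2)] \emph{Pr\'ekopa's theorem.} A function $F\ge0$ on $\mathbb R^n$ is log-concave if $F((1-s)a+sa')\ge F(a)^{1-s}F(a')^s$ for all $a,a'$ and $s\in(0,1)$. Indicators of convex sets and products of log-concave functions are log-concave. If $F(w,u)$ is log-concave on $\mathbb R^m\times\mathbb R$, then $u\mapsto\int F(w,u)\,dw$ is log-concave.
\item[(F3)] \emph{Cauchy interlacing.} The compression of the quadratic form $\Lambda$ to a hyperplane has eigenvalues $\mu_1\ge\dots\ge\mu_{N-1}$ with $\lambda_{i+1}\le\mu_i\le\lambda_i$.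
\item[(F4)] \emph{Coordinates on the sphere.} The overlap of two independent $\nu_N$-distributed points has the law of one coordinate of a uniform unit vector, with density
\[
\varphi_N(r)=c_N(1-r^2)^{\frac{N-3}2},\qquad c_N=\frac{\Gamma(N/2)}{\sqrt\pi\,\Gamma((N-1)/2)}=(1+o(1))\sqrt{\frac N{2\pi}}
\]
on $(-1,1)$. Under $\nu_N$, the vector $x'=(x_2,\dots,x_N)$ has density proportional to $(N-|x'|^2)^{-1/2}=|x_1|^{-1}$ on the ball $|x'|^2<N$; this is the area element $\sqrt N\,dx'/|x_1|$ of the two graphs $x_1=\pm(N-|x'|^2)^{1/2}$.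
\end{enumerate}

\section{Conditioning on the spectrum}\label{sec:cond}

\subsection{The two conditional moments}

For fixed $x\in\Sigma_N$ the vector $O^{\sf T}x$ is uniform on $S_N$ and independent of $\Lambda$, and $H_N(x)=\frac12(\Lambda O^{\sf T}x,O^{\sf T}x)$. Hence
\begin{equation}\label{eq:first}
\mathbb E_\Lambda Z=Y_\beta .
\end{equation}
All fluctuations that come from the eigenvalues are shared by $Z$ and $Y_\beta$, and only the eigenvectors remain random.

For the second moment we need the joint law of $O^{\sf T}x$ and $O^{\sf T}y$. It is simplest in an orthogonal frame. Let $x,y\in S_N$ have overlap $r$, and put $u=(x+y)/\sqrt2$, $v=(x-y)/\sqrt2$. Then $(u,v)=0$, $|u|^2=N(1+r)$, $|v|^2=N(1-r)$, and $H_N(x)+H_N(y)=H_N(u)+H_N(v)$. The matrix $O^{\sf T}$ sends the directions of $u$ and $v$ to a uniformly distributed orthonormal pair $(p,q)$. Therefore $\mathbb E_\Lambda e^{\beta(H_N(x)+H_N(y))}=I(r)$, where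
\begin{equation}\label{eq:I}
I(r)=\mathbb E_\Lambda\exp\Big\{\frac{\beta N}2\big[(1+r)\,p^{\sf T}\Lambda p+(1-r)\,q^{\sf T}\Lambda q\big]\Big\},\qquad r\in[-1,1].
\end{equation}
(For $r=\pm1$ one of $u,v$ vanishes together with its coefficient in \eqref{eq:I}.) The function $I$ is even, since $(p,q)$ and $(q,p)$ have the same law, and it is \emph{convex}, since it is an average of exponentials of affine functions of $r$.

Let $R_N$ be the mean of $N$ independent symmetric signs, independent of $\Lambda$. This is the overlap of two independent uniform points of $\Sigma_N$, and it takes values in the lattice $\mathcal L_N=(-1+\frac2N\mathbb Z)\cap[-1,1]$, which has $N+1$ points. Then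
\begin{equation}\label{eq:second}
\mathbb E_\Lambda Z^2=\sum_{r\in\mathcal L_N}\mathbb P(R_N=r)\,I(r),\qquad Y_\beta^2=\int_{-1}^1I(r)\,\varphi_N(r)\,dr .
\end{equation}
The first identity is the average of $I$ over pairs in $\Sigma_N$. For the second, note that $\iint e^{\beta(H_N(x)+H_N(y))}d\nu_N(x)d\nu_N(y)=Y_\beta^2$ depends only on $\Lambda$, so it equals its conditional expectation $\iint I((x,y)/N)\,d\nu_N(x)d\nu_N(y)$, and apply (F4).

\begin{example}\label{ex:two}
Let $N=2$, $m=\frac12(\lambda_1+\lambda_2)$ and $\Delta=\frac12(\lambda_1-\lambda_2)$. The matrix $O^{\sf T}$ sends $(1,1)$ to $\sqrt2(\cos\vartheta,\sin\vartheta)$ with $\vartheta$ uniform, and the orthogonal vector $(1,-1)$ to $\pm\sqrt2(-\sin\vartheta,\cos\vartheta)$. Thus $H_2(1,1)=m+\Delta\cos2\vartheta$ and $H_2(1,-1)=m-\Delta\cos2\vartheta$, and since $\cos2\vartheta$ is symmetric,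
\[
Z=e^{\beta m}\cosh(\beta\Delta\cos2\vartheta),\qquad Y_\beta=e^{\beta m}\,\mathbb E_\Lambda\cosh(\beta\Delta\cos2\vartheta).
\]
The random factor $e^{\beta m}$ contributes to the variance of $Z$ but cancels in $Z/Y_\beta$. In \eqref{eq:I} we have $p^{\sf T}\Lambda p=m+\Delta\cos2\vartheta$ and $q^{\sf T}\Lambda q=m-\Delta\cos2\vartheta$, so $I(r)=e^{2\beta m}\,\mathbb E_\Lambda\cosh(2\beta r\Delta\cos2\vartheta)$. The identity $\cosh^2a=\frac12(1+\cosh2a)$ gives $\mathbb E_\Lambda Z^2=\frac12I(0)+\frac12I(1)$, as \eqref{eq:second} predicts from $\mathbb P(R_2=0)=\frac12$, $\mathbb P(R_2=\pm1)=\frac14$, while $Y_\beta^2=\int_{-1}^1I(r)\,\pi^{-1}(1-r^2)^{-1/2}dr$.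
\end{example}

As in the example, $\mathbb E_\Lambda Z^2$ and $Y_\beta^2$ are integrals of one function $I$ against two laws of the overlap. We compare the two laws where they are close, and show that the remaining overlaps contribute nothing.

\subsection{Small overlaps}

The sum in \eqref{eq:second} samples the random function $I$ on a lattice, and we have no a priori control of how fast $I$ varies. Convexity makes such control unnecessary, and the next lemma holds for every $\Lambda$ and $\beta$.

\begin{lemma}\label{lem:small}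
If $r_0=r_0(N)\to0$ and $Nr_0^4\to0$, there is a deterministic sequence $\alpha_N\to0$ such that
\[
\sum_{r\in\mathcal L_N,\ |r|\le r_0}\mathbb P(R_N=r)\,I(r)\le(1+\alpha_N)\,Y_\beta^2 .
\]
\end{lemma}

\begin{proof}
Let $r\in\mathcal L_N$ with $|r|\le r_0$, and let $J_r=[r-\frac1N,r+\frac1N]$, which lies in $[-1,1]$ for large $N$. Convexity gives $I(r)\le\frac12(I(r+a)+I(r-a))$, and averaging over $a\in[0,\frac1N]$ gives $I(r)\le\frac N2\int_{J_r}I(s)\,ds$. The intervals $J_r$ have disjoint interiors. By \eqref{eq:second} it is thus enough to show that $\frac N2\mathbb P(R_N=r)\le(1+o(1))\varphi_N(s)$ uniformly in $|r|\le r_0$ and $s\in J_r$.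

Put $k=N(1+r)/2$. Then $k\log\frac{2k}N+(N-k)\log\frac{2(N-k)}N=Nh(r)$ and $k(N-k)=N^2(1-r^2)/4$. Stirling's formula applies uniformly because $k$ and $N-k$ are at least $N/4$, and with \eqref{eq:h} it gives
\[
\frac N2\,\mathbb P(R_N=r)=\frac N2\binom Nk2^{-N}=(1+o(1))\sqrt{\frac N{2\pi(1-r^2)}}\,e^{-Nh(r)}\le(1+o(1))\sqrt{\frac N{2\pi}}\,e^{-Nr^2/2}.
\]
On the other side, $-\log(1-a)\le a+a^2$ for $0\le a\le\frac12$, so (F4) gives
\[
\varphi_N(s)\ge c_N(1-s^2)^{N/2}\ge(1+o(1))\sqrt{\frac N{2\pi}}\,e^{-\frac N2(s^2+s^4)} .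
\]
Finally $N|s^2-r^2|\le|s+r|\le2r_0+\frac1N\to0$ and $Ns^4\le8Nr_0^4+8N^{-3}\to0$.
\end{proof}

\subsection{Decoupling}

For larger overlaps we want to show that the terms of the sum are tiny compared with $Y_\beta^2$, so constant factors do not matter. If $p$ and $q$ in \eqref{eq:I} were independent, $I(r)$ would equal $Y_{\beta(1+r)}Y_{\beta(1-r)}$. Interlacing shows that the constraint $p\perp q$ can increase $I$ by at most a constant factor.

\begin{lemma}\label{lem:decouple}
If $\|W\|\le3$ and $0\le\beta\le2$, then $I(r)\le2e^{12}\,Y_{\beta(1+r)}Y_{\beta(1-r)}$ for all $r\in[0,1]$.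
\end{lemma}

\begin{proof}
Put $t=\beta(1-r)\in[0,2]$. Given $p$, the vector $q$ is uniform on the unit sphere of $p^\perp$. In an eigenbasis of the compression of $\Lambda$ to $p^\perp$ we have $q^{\sf T}\Lambda q=\sum_{i<N}\mu_i\theta_i^2\le\sum_{i<N}\lambda_i\theta_i^2=:A(\theta)$ by (F3), with $\theta$ uniform on $\mathbb S^{N-2}$. So
\[
\mathbb E_\Lambda\big[e^{\frac{tN}2q^{\sf T}\Lambda q}\,\big|\,p\big]\le\widetilde Y_t:=\mathbb E_\Lambda e^{\frac{tN}2A(\theta)},
\]
and $\widetilde Y_t$ does not depend on $p$. To compare $\widetilde Y_t$ with $Y_t$, write a uniform point of $\mathbb S^{N-1}$ as $(\sqrt{1-s^2}\,\theta,s)$, where $s$ is independent of $\theta$ and $\mathbb Es^2=1/N$. The form $\Lambda$ at this point equals $A(\theta)-s^2(A(\theta)-\lambda_N)\ge A(\theta)-6s^2$, since $A(\theta)$ and $\lambda_N$ lie in $[-3,3]$. By Markov's inequality $\mathbb P(s^2\le2/N)\ge\frac12$, and on this event $\frac{tN}2\cdot6s^2\le6t\le12$. Hence $Y_t\ge\frac12e^{-12}\widetilde Y_t$. It remains to average over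 $p$, using $\mathbb E_\Lambda e^{\frac{\beta(1+r)N}2p^{\sf T}\Lambda p}=Y_{\beta(1+r)}$.
\end{proof}

\section{The spherical free energy at all temperatures}\label{sec:allt}

After Lemma~\ref{lem:decouple} we need upper bounds on $L_{\beta(1\pm r)}$ for all lattice points $r$ simultaneously, and a lower bound on $L_\beta$. We shall see in Section~\ref{sec:main} that the gain available at overlap $r$ is only of order $Nr^3$, with $r$ slightly smaller than $N^{-1/4}$, so the errors must be small on this scale. Theorem~\ref{thm:sph} describes one temperature at a time, inside the window, and carries no rate that would permit a union bound. Below $t=1$ the first moment is enough. Above $t=1$ it is not, since $t^2/4>f(t)$ there, and we need a deterministic structure in $t$.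

\subsection{A log-concave representation}

On $S_N$ we have $\sum_i\lambda_ix_i^2=N\lambda_1-\sum_{i\ge2}d_ix_i^2$ with $d_i>0$. So in the coordinates $x'$ the Gibbs weight is a Gaussian density restricted to a ball, times the singular factor $|x_1|^{-1}$ of (F4). Inserting a factor $|x_1|$ in the integral removes the singularity, at a cost of order $\log N$ in the free energy. Let
\[
G_t=\log\int|x_1|\,e^{\frac t2\sum_i\lambda_ix_i^2}\,d\nu_N(x),\qquad K=\sum_{i=2}^N\frac{g_i^2}{d_i},\qquad\omega(u)=\log\mathbb P_\Lambda(K\le Ne^u),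
\]
where $g_2,\dots,g_N$ are independent standard Gaussians, independent of $\Lambda$.

\begin{lemma}\label{lem:rep}
Almost surely the following hold.
\begin{enumerate}
\item[(i)] $|G_t-L_t|\le\frac12\log N$ for all $t\ge0$.
\item[(ii)] There is $C(\Lambda)$, not depending on $t$, with $G_t=C(\Lambda)-\frac{N-1}2\log t+\frac N2\lambda_1t+\omega(\log t)$ for $t>0$.
\item[(iii)] The function $\omega\le0$ is finite, nondecreasing and concave on $\mathbb R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $G_t-L_t=\log\langle|x_1|\rangle_t$, and $|x_1|\le\sqrt N$ gives the upper bound. For the lower bound, let $w(x)=e^{\frac t2\sum_j\lambda_jx_j^2}$ and let $\tau$ exchange coordinates $1$ and $i$. As $\tau$ preserves $\nu_N$ and reverses the sign of $x_1^2-x_i^2$,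
\[
2Y_t\langle x_1^2-x_i^2\rangle_t=\int(x_1^2-x_i^2)\big(w(x)-w(\tau x)\big)\,d\nu_N(x)\ge0,
\]
because $\log w(x)-\log w(\tau x)=\frac t2d_i(x_1^2-x_i^2)$ has the sign of $x_1^2-x_i^2$. So $\langle x_1^2\rangle_t\ge\frac1N\sum_i\langle x_i^2\rangle_t=1$, and $|x_1|\ge x_1^2/\sqrt N$ gives $\langle|x_1|\rangle_t\ge N^{-1/2}$.

(ii) By (F4), with a constant $c$ depending only on $N$,
\[
e^{G_t}=c\,e^{N\lambda_1t/2}\int_{|x'|^2<N}\exp\Big(-\frac t2\sum_{i\ge2}d_ix_i^2\Big)dx' .
\]
Substitute $x_i=g_i/\sqrt{td_i}$. The Jacobian is $t^{-(N-1)/2}\prod_{i\ge2}d_i^{-1/2}$, the integrand becomes a multiple of the standard Gaussian density, and $|x'|^2=K/t$, so the constraint becomes $K<Nt$.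

(iii) Only concavity needs proof. Let $w_i=\log(g_i^2/d_i)$. Since $g_i^2$ has density proportional to $y^{-1/2}e^{-y/2}$, the substitution $y=d_ie^w$ shows that $w_i$ has density $\chi_i(w)$ proportional to $\exp(\frac w2-\frac{d_i}2e^w)$, which is log-concave. The set $\mathcal C=\{(w,u):\sum_{i\ge2}e^{w_i-u}\le N\}$ is a sublevel set of a convex function, hence convex. By (F2), $e^{\omega(u)}=\int\mathbf 1_{\mathcal C}(w,u)\prod_{i\ge2}\chi_i(w_i)\,dw$ is log-concave in $u$.
\end{proof}

Part (iii) is an instance of the B-inequality. It can be seen by hand when $N=3$ and $d_2=d_3=d$: then $K$ is exponential with mean $2/d$, $\omega(u)=\log(1-e^{-y})$ with $y=\frac{3d}2e^u$, and $\omega'(u)=y/(e^y-1)$ decreases in $y$.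

For $t\ge1$ we have $f(t)-f(1)=(t-1)-\frac12\log t$, so Lemma~\ref{lem:rep}(ii) gives the exact identity
\begin{equation}\label{eq:G}
G_t-G_1=N\big(f(t)-f(1)\big)+\tfrac N2(\lambda_1-2)(t-1)+\tfrac12\log t+\omega(\log t)-\omega(0),\qquad t\ge1.
\end{equation}
It explains the form of $f$ above $1$ and the Tracy--Widom term. The one unknown is the increment of $\omega$. A concave function lies below the extension of each of its chords, so a bound on the increment at a single point bounds it everywhere, and Theorem~\ref{thm:sph} at $b=0,1$ supplies that single bound.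

\begin{lemma}\label{lem:above}
Whp, simultaneously for all $t\in[1,4]$,
\begin{align}
0\le\omega(\log t)-\omega(0)&\le(\log N)^2+2N^{1/3}(\log N)^2(t-1),\label{eq:omega}\\
|L_t-Nf(t)|&\le3(\log N)^2\big[1+N^{1/3}(t-1)\big].\label{eq:L}
\end{align}
\end{lemma}

\begin{proof}
Work on the events of (F1), and let $\epsilon_1=t_1-1=N^{-1/3}\sqrt{\log N}$. Solving \eqref{eq:G} at $t_1$ for the increment and using Lemma~\ref{lem:rep}(i) twice,
\begin{align*}
\omega(\log t_1)-\omega(0)&\le|L_{t_1}-Nf(t_1)|+|L_1-Nf(1)|+\log N+\tfrac N2|\lambda_1-2|\,\epsilon_1\\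
&\le3\log N+\tfrac12(\log N)^{3/2}\le(\log N)^2
\end{align*}
for large $N$. For $1\le t\le t_1$, \eqref{eq:omega} follows from monotonicity. For $t\ge t_1$, concavity makes $u\mapsto(\omega(u)-\omega(0))/u$ nonincreasing on $(0,\infty)$, so
\[
\omega(\log t)-\omega(0)\le\frac{\log t}{\log t_1}(\log N)^2\le\frac{2(t-1)}{\epsilon_1}(\log N)^2\le2N^{1/3}(\log N)^2(t-1),
\]
by $\log t\le t-1$, $\log t_1\ge\epsilon_1/2$ and $\epsilon_1^{-1}\le N^{1/3}$. For \eqref{eq:L}, identity \eqref{eq:G} and Lemma~\ref{lem:rep}(i) give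
\[
|L_t-Nf(t)|\le2\log N+\tfrac12N^{1/3}\log N\,(t-1)+\tfrac12\log4+\omega(\log t)-\omega(0),
\]
and \eqref{eq:omega} concludes for large $N$.
\end{proof}

\subsection{Temperatures below $1$}

Upper bounds for $t\le1$ come from Markov's inequality. We also need a lower bound on $L_\beta$ for $\beta\le1$, and $\beta_N$ may approach $1$ at a rate that Theorem~\ref{thm:sph} does not cover. We obtain it from the bound at $\beta=1$: the normalized partition function at $\beta$ is a conditional expectation of the one at $1$, and averaging cannot make a positive variable much more likely to be small.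

\begin{lemma}\label{lem:below}
\begin{enumerate}
\item[(i)] If $\mathcal T_N\subset[0,1]$ is deterministic with $|\mathcal T_N|\le2(N+1)$, then whp $L_t\le Nf(t)+3\log N$ for all $t\in\mathcal T_N$.
\item[(ii)] For any deterministic $\beta_N\in[0,1]$, whp $L_{\beta_N}\ge Nf(\beta_N)-\log(2N)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $M_t=e^{-Nt^2/4}Y_t$, so that $\mathbb EM_t=1$ by \eqref{eq:cov} and $\log M_t=L_t-Nf(t)$ for $t\in[0,1]$.

(i) Markov's inequality gives $\mathbb P(M_t>N^3)\le N^{-3}$, and $2(N+1)N^{-3}\to0$.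

(ii) Let $\beta=\beta_N$, and let $W',W''$ be independent GOE matrices with Hamiltonians $H',H''$. Then $\widehat W=\beta W'+\sqrt{1-\beta^2}\,W''$ is a GOE matrix, and since $\mathbb Ee^{\sqrt{1-\beta^2}H''(x)}=e^{(1-\beta^2)N/4}$ on $S_N$,
\[
\mathbb E\big[M_1(\widehat W)\,\big|\,W'\big]=e^{-N/4}e^{(1-\beta^2)N/4}\int e^{\beta H'(x)}d\nu_N(x)=M_\beta(W').
\]
The function $a\mapsto\min(Na,1)$ is concave, so the conditional Jensen inequality and (F1) give $\mathbb E\min(NM_\beta,1)\ge\mathbb E\min(NM_1,1)\ge\mathbb P(M_1\ge1/N)\to1$. On $\{M_\beta<\frac1{2N}\}$ we have $1-\min(NM_\beta,1)>\frac12$, so this event has probability at most $2\,\mathbb E[1-\min(NM_\beta,1)]\to0$.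
\end{proof}

\section{Large overlaps and the proof of Theorem~\ref{thm:main}}\label{sec:main}

For $r\ge0$, the bound $\cosh a\le e^{a^2/2}$ and Chernoff's inequality give $\mathbb P(R_N=r)\le e^{-Nr^2}(\cosh r)^N\le e^{-Nr^2/2}$. With Lemma~\ref{lem:decouple} and $L_t\approx Nf(t)$, the term of overlap $r$ in $\mathbb E_\Lambda Z^2/Y_\beta^2$ is then at most about $e^{ND(\beta,r)}$, where
\[
D(\beta,r)=f(\beta(1+r))+f(\beta(1-r))-2f(\beta)-\tfrac{r^2}2 .
\]
To see its sign, write $f(t)=\frac{t^2}4-\psi(t)$. Then $\psi=0$ on $[0,1]$, and $\psi'(t)=\frac t2-1+\frac1{2t}=\frac{(t-1)^2}{2t}$ for $t\ge1$. So $\psi\ge0$ is nondecreasing, and integrating $\frac{s^2}{2(1+s)}$ over $s\in[0,\tau]$ gives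
\begin{equation}\label{eq:psi}
\frac{\tau^3}{6(1+\tau)}\le\psi(1+\tau)\le\frac{\tau^3}6,\qquad\tau\ge0.
\end{equation}
In these terms
\begin{equation}\label{eq:D}
D(\beta,r)=\tfrac12(\beta^2-1)r^2-\psi(\beta(1+r))-\psi(\beta(1-r))+2\psi(\beta).
\end{equation}
At $\beta=1$ the quadratic term vanishes and $D(1,r)=-\psi(1+r)$, which is of order $-r^3$. The whole gain comes from the gap $\psi$ between the first moment and the typical value of $Y_t$ for $t>1$. This is the gain that conditioning on $\Lambda$ provides, and the reason why \eqref{eq:L} cannot be replaced by Markov's inequality.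

\begin{lemma}\label{lem:D}
Let $0\le\beta\le2$, $r\in(0,1]$ and $\epsilon=(\beta-1)_+\le r/50$. Then $D(\beta,r)\le-r^3/72$.
\end{lemma}

\begin{proof}
Let $\beta\ge1$. Then $\frac12(\beta^2-1)=\frac12\epsilon(2+\epsilon)\le2\epsilon$, $2\psi(\beta)\le\epsilon^3/3$ and $\psi(\beta(1+r))\ge\psi(1+r)\ge r^3/12$ by \eqref{eq:psi}. So $D\le r^3\big(\frac2{50}+\frac1{3\cdot50^3}-\frac1{12}\big)\le-\frac{r^3}{24}$.

Let $\beta<1$. Then $\psi(\beta)=\psi(\beta(1-r))=0$ and $D=-\frac12(1-\beta^2)r^2-\psi(\beta(1+r))$, a sum of two nonpositive terms. If $\beta(1+r)\ge1+\frac r2$, then $\psi(\beta(1+r))\ge\frac{(r/2)^3}{6\cdot3/2}=\frac{r^3}{72}$. Otherwise $\beta<1-\frac{r/2}{1+r}\le1-\frac r4$, so $1-\beta^2\ge1-\beta>\frac r4$ and $D\le-\frac{r^3}8$.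
\end{proof}

\begin{remark}\label{rem:D}
Some condition of the form $\epsilon\le cr$ is needed. If $\beta>1$ and $0<r\le1-1/\beta$, all three arguments of $f$ are at least $1$, and $D(\beta,r)=-\frac12\log(1-r^2)-\frac{r^2}2>0$. So overlaps up to the order of $\epsilon$ must be handled by Lemma~\ref{lem:small}, which reaches only $r\ll N^{-1/4}$. A cutoff $r_0$ with $\epsilon\ll r_0\ll N^{-1/4}$ exists precisely under the hypothesis of Theorem~\ref{thm:main}, and this is where the hypothesis is used. The error in \eqref{eq:L} imposes the further condition $N^{1/3}(\log N)^2r\ll Nr^3$, that is $r\gg N^{-1/3}\log N$, which is compatible with the first because $\frac14<\frac13$.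
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\beta=\beta_N$ and $\epsilon=(\beta-1)_+$, and take $N$ so large that $\beta\le2$. Put
\[
r_0=\max\big\{N^{-3/10},(\epsilon N^{-1/4})^{1/2}\big\}.
\]
Then $r_0\to0$, $Nr_0^4=\max\{N^{-1/5},(N^{1/4}\epsilon)^2\}\to0$ and $\epsilon/r_0\le(N^{1/4}\epsilon)^{1/2}\to0$.

Let $\mathcal G$ be the event on which $\|W\|\le3$, \eqref{eq:L} holds, Lemma~\ref{lem:below}(i) holds for $\mathcal T_N=\{\beta(1\pm r):r\in\mathcal L_N,\ r\ge0\}\cap[0,1]$, and Lemma~\ref{lem:below}(ii) holds for $\min(\beta,1)$. It depends only on $\Lambda$ and holds whp. Work on $\mathcal G$, with $N$ large, and let $r\in\mathcal L_N$, $r>r_0$, so that $\epsilon\le r/50$.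

Each $t\in\{\beta(1+r),\beta(1-r)\}$ lies in $[0,4]$ and satisfies $t-1\le\epsilon+2r\le3r$. Using \eqref{eq:L} if $t\ge1$ and Lemma~\ref{lem:below}(i) if $t<1$, we get $L_t\le Nf(t)+3(\log N)^2(1+3N^{1/3}r)$. Using \eqref{eq:L} if $\beta\ge1$ and Lemma~\ref{lem:below}(ii) if $\beta<1$, we get $L_\beta\ge Nf(\beta)-3(\log N)^2(1+N^{1/3}r)$. By Lemmas~\ref{lem:decouple} and~\ref{lem:D}, and since $N^{1/3}r\ge1$,
\begin{align*}
\log\frac{\mathbb P(R_N=r)\,I(r)}{Y_\beta^2}&\le13-\frac{Nr^2}2+L_{\beta(1+r)}+L_{\beta(1-r)}-2L_\beta\\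
&\le ND(\beta,r)+13+(\log N)^2\big(12+24N^{1/3}r\big)\le-\frac{Nr^3}{72}+40(\log N)^2N^{1/3}r .
\end{align*}
As $r\ge N^{-3/10}$, we have $N^{1/3}r/(Nr^3)=N^{-2/3}r^{-2}\le N^{-1/15}$ and $Nr^3\ge N^{1/10}$. So the right side is at most $-Nr^3/100\le-N^{1/10}/100$ for large $N$, uniformly in $r$. The same bound holds at $-r$, because $I$ and the law of $R_N$ are even. Summing over at most $N+1$ points and adding Lemma~\ref{lem:small}, we obtain on $\mathcal G$
\[
\mathbb E_\Lambda Z^2\le(1+\alpha'_N)\,Y_\beta^2,\qquad\alpha'_N=\alpha_N+(N+1)e^{-N^{1/10}/100}\to0 .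
\]
By \eqref{eq:first}, $Z/Y_\beta$ has conditional mean $1$ and, on $\mathcal G$, conditional variance at most $\alpha'_N$. Chebyshev's inequality gives $\mathbb P(|Z/Y_\beta-1|>a)\le\mathbb P(\mathcal G^c)+\alpha'_N/a^2\to0$ for every $a>0$. Taking logarithms gives the statement on free energies.
\end{proof}

\section{The spectral edge and the proof of Theorem~\ref{thm:TW}}\label{sec:edge}

By \eqref{eq:G}, Theorem~\ref{thm:TW} requires the increment of $\omega$ to be much smaller than $N^{1/3}(t-1)$, whereas \eqref{eq:omega} bounds it by a larger quantity. We therefore look at $K$ itself and show that it exceeds $N$ by at most $N^{2/3+o(1)}$. The same estimate drives Section~\ref{sec:sharp}. It needs two more inputs on the spectrum.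

Let $\rho(x)=\frac1{2\pi}\sqrt{4-x^2}$ be the semicircle density on $[-2,2]$, and define the classical locations $2=\gamma_0>\gamma_1>\dots>\gamma_N=-2$ by $\int_{\gamma_i}^2\rho=i/N$. Fix $\delta\in(0,\frac1{100}]$.
\begin{enumerate}
\item[(F5)] \emph{Rigidity} \cite[Theorem 2.2]{EYY}. Whp $|\lambda_i-\gamma_i|\le N^{-2/3+\delta}$ for all $i$. The theorem is applied to $W/\sqrt{1+1/N}$, whose variances sum to $1$ in each row; the rescaling moves the eigenvalues by $O(1/N)$ when $\|W\|\le3$.
\item[(F6)] \emph{The edge.} The pair $N^{2/3}(\lambda_1-2,\lambda_2-2)$ converges in law to the two top points of the Airy$_1$ process, which are almost surely distinct \cite{TW,RRV}. Hence whp $d_2\ge N^{-2/3-\delta}$ and $|\lambda_1-2|\le N^{-2/3+\delta}$.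
\end{enumerate}
Let $\mathcal E_\delta$ be the whp event on which the bounds in (F5), (F6) and $\|W\|\le3$ hold. Note that $\mathbb E_\Lambda K=\sum_{i\ge2}d_i^{-1}$ and that the conditional variance of $K$ is $2V$, where $V=\sum_{i\ge2}d_i^{-2}$.

\begin{lemma}\label{lem:sums}
On $\mathcal E_\delta$, for large $N$, $\ \sum_{i\ge2}d_i^{-1}\le N+5N^{2/3+3\delta}$ and $V\le5N^{4/3+4\delta}$.
\end{lemma}

\begin{proof}
We first treat the classical locations. From $\rho(x)\le\frac1\pi\sqrt{2-x}$ we get $\frac iN\le\frac2{3\pi}(2-\gamma_i)^{3/2}$, so $2-\gamma_i\ge(\frac{3\pi i}{2N})^{2/3}\ge2(i/N)^{2/3}$. The interval $[\gamma_i,\gamma_{i-1}]$ has $\rho$-mass $1/N$ and $2-x\le2-\gamma_i$ on it, so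
\[
\sum_{i=1}^N\frac1{2-\gamma_i}\le N\int_{-2}^2\frac{\rho(x)}{2-x}\,dx=\frac N{2\pi}\int_0^\pi4\cos^2\frac\vartheta2\,d\vartheta=N,
\]
by the substitution $x=2\cos\vartheta$.

Near the edge rigidity does not bound $d_i$ from below, so we split at $i_0=\lceil N^{2\delta}\rceil$. There are at most $N^{2\delta}$ indices $2\le i<i_0$, and $d_i\ge d_2\ge N^{-2/3-\delta}$ for each. They contribute at most $N^{2/3+3\delta}$ and $N^{4/3+4\delta}$ to the two sums. For $i\ge i_0$ we have $2-\gamma_i\ge2N^{-2/3+4\delta/3}\ge4N^{-2/3+\delta}$ for large $N$, so $d_i\ge(2-\gamma_i)-2N^{-2/3+\delta}\ge\frac12(2-\gamma_i)$. Hence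
\[
\frac1{d_i}-\frac1{2-\gamma_i}\le\frac{2N^{-2/3+\delta}}{d_i(2-\gamma_i)}\le\frac{4N^{-2/3+\delta}}{(2-\gamma_i)^2}\le\frac{N^{2/3+\delta}}{i^{4/3}},\qquad\frac1{d_i^2}\le\frac4{(2-\gamma_i)^2}\le\frac{N^{4/3}}{i^{4/3}} .
\]
Sum over $i$, using $\sum_{i\ge1}i^{-4/3}\le1+\int_1^\infty s^{-4/3}ds=4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:TW}]
Take $\delta=\min(\delta_0/6,\frac1{100})$ and $t_2=1+N^{-1/3+4\delta}$. Work on $\mathcal E_\delta$ and on the events of (F1) and Lemma~\ref{lem:above}. By Lemma~\ref{lem:sums}, $Nt_2-\mathbb E_\Lambda K\ge N^{2/3+4\delta}-5N^{2/3+3\delta}\ge\frac12N^{2/3+4\delta}$ for large $N$, so Chebyshev's inequality gives $\mathbb P_\Lambda(K>Nt_2)\le8V/N^{4/3+8\delta}\le40N^{-4\delta}\le\frac12$. Thus $\omega(\log t_2)\ge-\log2$, and \eqref{eq:omega} at $t_2$ gives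
\[
-\omega(0)\le\log2+(\log N)^2+2N^{4\delta}(\log N)^2\le N^{5\delta}.
\]
Since $\omega\le0$ is nondecreasing, $0\le\omega(\log\beta_N)-\omega(0)\le N^{5\delta}$. Then \eqref{eq:G}, Lemma~\ref{lem:rep}(i) and $|L_1-Nf(1)|\le\log N$ give
\[
\big|L_{\beta_N}-Nf(\beta_N)-\tfrac N2(\lambda_1-2)(\beta_N-1)\big|\le N^{5\delta}+2\log N+1 .
\]
Divide by $\frac12N^{1/3}(\beta_N-1)\ge\frac12N^{\delta_0}\ge\frac12N^{6\delta}$; this is where the lower bound on $\beta_N-1$ is used. The error becomes $O(N^{-\delta})$ and the main term becomes $N^{2/3}(\lambda_1-2)\xrightarrow{d}\mathsf{TW}_1$. Finally $F_{N,\beta_N}-L_{\beta_N}\to0$ in probability by Theorem~\ref{thm:main}.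
\end{proof}

\section{The threshold: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

A large conditional second moment does not by itself prevent $Z/Y_\beta\to1$, so the converse needs another tool. The variable $X=Z/Y_\beta\ge0$ has mean $1$ and is the density of a probability measure. If $X\to1$, this measure is close to the original one in total variation; if the two measures are carried by nearly disjoint events, then $X\to0$. So we look for a statistic that separates them. Throughout this section $\delta=\frac1{100}$, $\beta=\beta_N=1+\epsilon_N$ is bounded, $\bar\epsilon=\min(\epsilon_N,1)$, and we assume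
\begin{equation}\label{eq:assume}
\epsilon_N\ge cN^{-1/4}\quad\text{for some }c>0,
\end{equation}
with $N\to\infty$ along all integers or along a subsequence. Then $\bar\epsilon\ge cN^{-1/4}$ for large $N$.

\subsection{Condensation on the top eigenvector}

In the substitution of Lemma~\ref{lem:rep}(ii), $x_1^2=N-K/t$. If $K$ is close to $N$, then $x_1^2/N$ is close to $1-1/t$. To prove a lower bound of this order we must handle the weight $|x_1|^{-1}$, which favors small $x_1$ and is unbounded. We integrate it against the bounded density of two summands of $K$.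

\begin{lemma}\label{lem:cond}
Under \eqref{eq:assume}, $\langle\mathbf 1\{x_1^2\le\bar\epsilon N/8\}\rangle_\beta\to0$ in probability.
\end{lemma}

\begin{proof}
Let $t=\beta$, $a=\bar\epsilon N/8$, and work on $\mathcal E_\delta$ with $N$ large. By (F4) and the substitution $x_i=g_i/\sqrt{td_i}$,
\begin{equation}\label{eq:ratio}
\langle\mathbf 1\{x_1^2\le a\}\rangle_t=\frac{\mathbb E_\Lambda\big[(N-K/t)^{-1/2};\ N-a\le K/t<N\big]}{\mathbb E_\Lambda\big[(N-K/t)^{-1/2};\ K/t<N\big]},
\end{equation}
and the denominator is at least $N^{-1/2}\,\mathbb P_\Lambda(K<tN)$.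

\emph{The numerator.} Write $K=K''+J$ with $J=g_{N-1}^2/d_{N-1}+g_N^2/d_N$. We have $1\le d_{N-1}\le d_N\le6$: the upper bound holds as $\|W\|\le3$, and the lower bound as $\gamma_{N-1}\le0$, $\lambda_{N-1}\le N^{-2/3+\delta}$ and $\lambda_1\ge2-N^{-2/3+\delta}$. The vector $y=(g_{N-1}/\sqrt{d_{N-1}},g_N/\sqrt{d_N})$ has density at most $\frac1{2\pi}\sqrt{d_{N-1}d_N}\,e^{-d_{N-1}|y|^2/2}$, and the annulus $j\le|y|^2\le j+dj$ has area $\pi\,dj$. So $J=|y|^2$ has density at most $3e^{-j/2}$. For any value $K''<tN$,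
\[
\int_0^{tN-K''}\Big(N-\frac{K''+j}t\Big)^{-1/2}dj=2t\,(N-K''/t)^{1/2}\le2t\sqrt N .
\]
Condition on $K''$. If $K''\ge t(N-2a)$, bound the density of $J$ by $3$. If $K''<t(N-2a)$, the constraint $K\ge t(N-a)$ forces $J>ta$, and we bound the density by $3e^{-ta/2}$. As $K''\le K$,
\begin{equation}\label{eq:condbound}
\langle\mathbf 1\{x_1^2\le a\}\rangle_t\le\frac{6tN\big[\mathbb P_\Lambda\big(K\ge t(N-2a)\big)+e^{-ta/2}\big]}{\mathbb P_\Lambda(K<tN)} .
\end{equation}

\emph{The upper tail of $K$.} Because of the factor $N$ in \eqref{eq:condbound}, we use an exponential moment. Note that $t(N-2a)\ge N(1+\bar\epsilon)(1-\frac{\bar\epsilon}4)\ge N(1+\frac{\bar\epsilon}2)$. Let $\theta=N^{-2/3-2\delta}\le d_2/4$. Since $\mathbb Ee^{sg^2/2}=(1-s)^{-1/2}$ and $-\frac12\log(1-s)\le\frac s2+\frac{s^2}2$ on $[0,\frac12]$, taking $s=2\theta/d_i$ and applying Lemma~\ref{lem:sums} gives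
\[
\log\mathbb E_\Lambda e^{\theta K}\le\theta\sum_{i\ge2}d_i^{-1}+2\theta^2V\le\theta N+5N^\delta+10 .
\]
By Markov's inequality and $\bar\epsilon\ge cN^{-1/4}$,
\[
\mathbb P_\Lambda\big(K\ge N(1+\tfrac{\bar\epsilon}2)\big)\le\exp\big(-\tfrac c2N^{1/12-2\delta}+5N^\delta+10\big)\le e^{-N^{1/20}},
\]
since $\frac1{12}-\frac1{50}>\frac1{20}>\delta$. This bounds the first term in \eqref{eq:condbound}, and as $t\ge1+\frac{\bar\epsilon}2$ it also shows that the denominator is at least $\frac12$. Moreover $ta\ge cN^{3/4}/8$. Since $t$ is bounded, the right side of \eqref{eq:condbound} tends to $0$.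
\end{proof}

\subsection{The planted measure}

Let $x$ be uniform on $\Sigma_N$ and independent of $(\Lambda,O)$ under $\mathbb P$, and let $\mathbb P^*$ have density $e^{\beta H_N(x)}/Y_\beta$ with respect to $\mathbb P$. Averaging over $x$ shows that $\mathbb P^*(A)=\mathbb E[X;A]$ for every event $A$ that depends only on $(\Lambda,O)$. Put
\[
\sigma=O^{\sf T}x\in S_N,\qquad\kappa=\sigma_1^2/N,\qquad s=\operatorname{sgn}\sigma_1,\qquad v=Oe_1,
\]
so that $v$ is a unit top eigenvector of $W$ and $\sigma_1=(v,x)$.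

\begin{lemma}\label{lem:planted}
Under $\mathbb P^*$, $\Lambda$ has its original law, $\sigma$ given $\Lambda$ has the spherical Gibbs law at $\beta$, and
\[
\sqrt N\,v_ix_i=s\sqrt\kappa+\sqrt{1-\kappa}\,\eta_i,\qquad i=1,\dots,N,
\]
where $\eta$ is uniformly distributed on $\{\eta\in S_N:\sum_i\eta_i=0\}$.
\end{lemma}

\begin{proof}
Under $\mathbb P$, given $(\Lambda,x)$, the vector $\sigma$ is uniform on $S_N$, so $\Lambda,x,\sigma$ are independent. Decompose $e_1=\frac{\sigma_1}N\sigma+e^\perp$ with $e^\perp\perp\sigma$ and $|e^\perp|^2=1-\kappa>0$ almost surely. Since $O\sigma=x$, we get $v=\frac{\sigma_1}Nx+\sqrt{1-\kappa}\,w$ with $w=Oe^\perp/|e^\perp|$ a unit vector in $x^\perp$. If $U$ is orthogonal and $Ux=x$, then $O\mapsto UO$ preserves the Haar measure, fixes $\sigma$ and sends $w$ to $Uw$. So given $(\Lambda,x,\sigma)$ the vector $w$ is uniform on the unit sphere of $x^\perp$. The density $e^{\frac\beta2\sum_i\lambda_i\sigma_i^2}/Y_\beta$ is a function of $(\Lambda,\sigma)$ whose $\nu_N$-integral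 in $\sigma$ is $1$. Hence it leaves the law of $\Lambda$ and the conditional law of $w$ unchanged, and it turns the law of $\sigma$ given $\Lambda$ into the Gibbs law. Finally let $\eta_i=\sqrt N\,w_ix_i$. The orthogonal map $\operatorname{diag}(x)$ sends $x^\perp$ to $\mathbf 1^\perp$, where $\mathbf 1=(1,\dots,1)$, and $x_i^2=1$, $\sigma_1/\sqrt N=s\sqrt\kappa$.
\end{proof}

Under $\mathbb P$ the coordinates $\sqrt N\,v_i$ look like independent Gaussians. Under $\mathbb P^*$ they look like $\pm\sqrt\kappa+\sqrt{1-\kappa}\,g$ with hidden signs. The second moment is fixed by normalization and the odd moments vanish by symmetry, but the fourth moment is $\kappa^2+6\kappa(1-\kappa)+3(1-\kappa)^2=3-2\kappa^2$ instead of $3$. We therefore use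
\[
Q=\sum_{i=1}^N(\sqrt N\,v_i)^4,
\]
a function of $O$. It shifts by $-2N\kappa^2$ and fluctuates on the scale $\sqrt N$, and these are comparable when $\kappa\asymp N^{-1/4}$.

\begin{lemma}\label{lem:clt}
Under $\mathbb P$, $(Q-3N)/\sqrt{24N}\xrightarrow{d}\mathcal N(0,1)$. For $\eta$ as in Lemma~\ref{lem:planted}, write $\sum_i\eta_i^3=\sqrt N\zeta_N$ and $\sum_i\eta_i^4=3N+\sqrt{24N}\,\xi_N$. Then $(\zeta_N)$ is tight and $\xi_N\xrightarrow{d}\mathcal N(0,1)$.
\end{lemma}

\begin{proof}
Let $g_1,\dots,g_N$ be independent standard Gaussians, $T_k=\sum_ig_i^k$, $\bar g=T_1/N$ and $T'_k=\sum_i(g_i-\bar g)^k$. We write $O_{\mathbb P}(1)$ for a tight sequence. In law, $v=g/|g|$ under $\mathbb P$ and $\eta=\sqrt N(g-\bar g\mathbf 1)/|g-\bar g\mathbf 1|$, so $Q=N^2T_4/T_2^2$, $\sum_i\eta_i^4=N^2T'_4/(T'_2)^2$ and $\sum_i\eta_i^3=N^{3/2}T'_3/(T'_2)^{3/2}$. Write $T_2=N+\sqrt NB_2$ and $T_4=3N+\sqrt NB_4$. By Chebyshev's inequality $B_2$, $B_4$, $\sqrt N\bar g$ and $T_3/\sqrt N$ are $O_{\mathbb P}(1)$. Therefore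
\[
T'_2=T_2-N\bar g^2=T_2+O_{\mathbb P}(1),\qquad T'_4=T_4-4\bar gT_3+6\bar g^2T_2-3N\bar g^4=T_4+O_{\mathbb P}(1),
\]
and $T'_3=T_3-3\bar gT_2+2N\bar g^3=\sqrt N\,O_{\mathbb P}(1)$, which gives tightness of $\zeta_N$. Both fourth-moment sums then equal
\[
\big(3N+\sqrt NB_4+O_{\mathbb P}(1)\big)\Big(1-\frac{2B_2}{\sqrt N}+\frac{O_{\mathbb P}(1)}N\Big)=3N+\sqrt N(B_4-6B_2)+O_{\mathbb P}(1).
\]
The variable $B_4-6B_2$ is a normalized sum of independent centered copies of $g^4-6g^2$. From $\mathbb Eg^4=3$, $\mathbb Eg^6=15$, $\mathbb Eg^8=105$ we get $\operatorname{Var}(g^4-6g^2)=96-12\cdot12+36\cdot2=24$, and the central limit theorem concludes.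
\end{proof}

\begin{lemma}\label{lem:shift}
Assume \eqref{eq:assume} and let $m_N=\sqrt N\,\bar\epsilon^{\,2}/64$. With $\mathbb P^*$-probability tending to $1$,
\[
\frac{Q-3N}{\sqrt N}\le-m_N+\sqrt{24}\,(\xi_N)_+ .
\]
\end{lemma}

\begin{proof}
Since $x_i^4=1$, Lemma~\ref{lem:planted} gives $Q=\sum_i(s\sqrt\kappa+\sqrt{1-\kappa}\,\eta_i)^4$. Expanding with $\sum_i\eta_i=0$ and $\sum_i\eta_i^2=N$, and using the identity for $3-2\kappa^2$ above,
\begin{equation}\label{eq:Q}
\frac{Q-3N}{\sqrt N}=-2\sqrt N\kappa^2+4s\sqrt\kappa\,(1-\kappa)^{3/2}\zeta_N+(1-\kappa)^2\sqrt{24}\,\xi_N .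
\end{equation}
By Lemmas~\ref{lem:planted} and~\ref{lem:cond} and bounded convergence, $\mathbb P^*(\kappa\le\bar\epsilon/8)=\mathbb E\langle\mathbf 1\{x_1^2\le\bar\epsilon N/8\}\rangle_\beta\to0$, and $\mathbb P^*(|\zeta_N|>N^{1/16})\to0$ by tightness. Outside these events $\kappa>cN^{-1/4}/8$, so for large $N$
\[
\frac{4\sqrt\kappa\,|\zeta_N|}{\sqrt N\kappa^2}\le4N^{1/16-1/2}\,(8/c)^{3/2}N^{3/8}=4(8/c)^{3/2}N^{-1/16}\le1 .
\]
The first two terms of \eqref{eq:Q} thus add up to at most $-\sqrt N\kappa^2\le-m_N$, and the third is at most $\sqrt{24}\,(\xi_N)_+$.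
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) If $N^{1/4}\epsilon_N\to\infty$, then \eqref{eq:assume} holds for large $N$ and $m_N=(N^{1/4}\bar\epsilon)^2/64\to\infty$. Let $A=\{Q-3N\ge-\frac12m_N\sqrt N\}$. By Lemma~\ref{lem:clt}, $\mathbb P(A)\to1$. By Lemma~\ref{lem:shift}, $\mathbb P^*(A)\le\mathbb P^*(\sqrt{24}\,\xi_N\ge\frac12m_N)+o(1)\to0$. For $a>0$, Markov's inequality gives $\mathbb P(X>a)\le\mathbb P(A^c)+a^{-1}\mathbb E[X;A]=\mathbb P(A^c)+a^{-1}\mathbb P^*(A)\to0$.

(b) Sufficiency is Theorem~\ref{thm:main}. Suppose that $N^{1/4}(\beta_N-1)_+\not\to0$. Then \eqref{eq:assume} holds for some $c>0$ along a subsequence, on which $m_N\ge c^2/64$ for large $N$. Let $B=\{Q\le3N\}$ and let $\Phi$ be the standard normal distribution function. By Lemmas~\ref{lem:shift} and~\ref{lem:clt}, along the subsequence,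
\[
\liminf\mathbb P^*(B)\ge\lim\mathbb P^*\Big(\sqrt{24}\,\xi_N\le\frac{c^2}{64}\Big)=\Phi\Big(\frac{c^2}{64\sqrt{24}}\Big)>\frac12=\lim\mathbb P(B).
\]
If $X\to1$ in probability, then $\mathbb EX=1$ gives $\mathbb E|X-1|=2\,\mathbb E(1-X)_+$, which tends to $0$ by bounded convergence since $0\le(1-X)_+\le1$. Then $|\mathbb P^*(B)-\mathbb P(B)|=|\mathbb E[X-1;B]|\to0$, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DH} Hang Du, Brice Huang, \emph{Fluctuations of the Sherrington-Kirkpatrick free energy at critical temperature}, arXiv:2607.02172 (2026).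

\bibitem{EYY} Erd\H{o}s, Yau, Yin, Adv. Math. 229 (2012).

\bibitem{RRV} Ram\'irez, Rider, Vir\'ag, J. AMS (2011).

\bibitem{TW} Tracy, Widom (1996).

\end{thebibliography}
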